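# Primitive points in rational polygons: an error term that swings to order $t\sqrt{\log\log t}$ in both directions

## The triangle $0\le y\le x\le 1$ and the sum $f$

Call a lattice point $(m,n)\in\mathbb Z^2$ primitive if $\gcd(m,n)=1$, and let $\mathcal P$ be the set of primitive points. The primitive points have density $6/\pi^2$ in $\mathbb Z^2$, so for a polygon $\mathcal A$ one compares the number of primitive points in $t\mathcal A$ with $\frac6{\pi^2}$ times the area:
$$E_{\mathcal A}(t)=\#(t\mathcal A\cap\mathcal P)-\frac6{\pi^2}t^2\operatorname{Area}(\mathcal A)\qquad(t>0).$$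
How large must this error be, and does it take both signs? We write $E_{\mathcal A}(t)=\Omega_\pm(t\sqrt{\log\log t})$ if
$$\limsup_{t\to\infty}\frac{E_{\mathcal A}(t)}{t\sqrt{\log\log t}}>0\quad\text{and}\quad\liminf_{t\to\infty}\frac{E_{\mathcal A}(t)}{t\sqrt{\log\log t}}<0.$$
For every polygon it is known that $E_{\mathcal A}(t)\ll_{\mathcal A}t\log t$ for $t\ge2$. We look for a lower bound, and we begin with one triangle.

Let $\Delta$ have vertices $(0,0),(1,0),(1,1)$. The points of $t\Delta$ with first coordinate $k\ge1$ are $(k,y)$ with $0\le y\le k$. Those with $\gcd(k,y)=1$ number $\varphi(k)$ if $k\ge2$, and $2=\varphi(1)+1$ if $k=1$. Hence for $t\ge1$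
$$\#(t\Delta\cap\mathcal P)=1+\sum_{k\le t}\varphi(k).$$
For $t=5$ the count is $1+(1+1+2+2+4)=11$, against $\frac{3}{\pi^2}\cdot25\approx7.60$. Just below $t=6$ the count is still $11$, against a value close to $\frac3{\pi^2}\cdot36\approx10.94$. At $t=6$ it jumps to $13$.

Three functions occur throughout:
$$s(y)=\{y\}-\tfrac12,\qquad m(u)=\sum_{d\le u}\frac{\mu(d)}d,\qquad f(x)=\sum_{d\le x}\frac{\mu(d)}d\,s\!\left(\frac xd\right).$$

**Lemma 1.** For all $x>0$, $\displaystyle\sum_{k\le x}\varphi(k)=\frac3{\pi^2}x^2-xf(x)+O(x).$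

**Proof.** If $x<1$, the sum and $f(x)$ are $0$ and $x^2\le x$. Let $x\ge1$. Since $\varphi(k)=\sum_{d\mid k}\mu(d)\frac kd$, the sum equals $\sum_{d\le x}\mu(d)\cdot\frac12\lfloor\frac xd\rfloor(\lfloor\frac xd\rfloor+1)$. Writing $\lfloor y\rfloor=y-\{y\}$,
$$\tfrac12\lfloor y\rfloor(\lfloor y\rfloor+1)=\tfrac12\big(y^2-2y\{y\}+y+\{y\}^2-\{y\}\big)=\tfrac{y^2}2-y\,s(y)+O(1).$$
Put $y=x/d$ and sum. The first terms give $\frac{x^2}2\sum_{d\le x}\mu(d)d^{-2}=\frac{x^2}2\big(\frac6{\pi^2}+O(\frac1x)\big)$, the second give $-xf(x)$, and the $O(1)$ terms add up to $O(x)$. $\square$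

Consequently
$$E_\Delta(t)=-t\,f(t)+O(t)\qquad(t\ge1),\tag{1}$$
and we must show that $f$ takes values of order $\sqrt{\log\log t}$ of both signs. We use these textbook facts.

- (F1) $|m(u)|\le1$. Indeed, for an integer $u\ge1$ we have $\sum_{d\le u}\mu(d)\lfloor u/d\rfloor=1$, so $|u\,m(u)-1|\le\sum_{2\le d\le u}\{u/d\}\le u-1$. Moreover, $m(u)\ll\exp(-c_0\sqrt{\log u})$ for $u\ge2$ with an absolute $c_0>0$. This is the prime number theorem with classical error term (Montgomery–Vaughan, *Multiplicative Number Theory I*, Ch. 6).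
- (F2) Chebyshev: $\prod_{p\le y}p\le4^y$.
- (F3) Mertens/Dirichlet: for a fixed Dirichlet character $\psi$, $\sum_{p\le y}\psi(p)/p=\delta\log\log y+O_\psi(1)$, with $\delta=1$ if $\psi$ is principal and $\delta=0$ otherwise.
- (F4) For an integer $P\ge1$, $\sum_{j\bmod P}s(y+\frac jP)=s(Py)$. Both sides have period $\frac1P$ in $y$, and for $0\le y<\frac1P$ the left side is $Py+\frac{P-1}2-\frac P2=Py-\frac12$.

Direct control of $f(x)$ at a chosen $x$ is hard, because all $d\le x$ contribute. We average $x$ over a progression $qn+a$ instead. For $d$ prime to $q$ the values $s((qn+a)/d)$ average out almost completely, while for $d$ sharing a large factor with $q$ a bias remains, and we can design it through $q$ and $a$. We prove the averaging lemma for $f(c\tau)$ with a fixed integer $c$. For the triangle, $c=1$.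

**Lemma 2 (averaging).** Fix an integer $c\ge1$ and put
$$W_c(q,a)=\sum_{d\ge1}\frac{\mu(d)}{d^2}(cq,d)\,s\!\left(\frac{ca}{(cq,d)}\right).$$
Let $X$ be large, $K=\exp(\frac12c_0\sqrt{\log X})$, $q$ an integer with $1\le q\le K$, $a$ real with $0<a\le q$, and $N=\lceil X/q\rceil$. For $N<n\le2N$ we have $qn+a\in[X,3X]$, and
$$\frac1N\sum_{N<n\le2N}f\big(c(qn+a)\big)=W_c(q,a)+O_c(1),$$
where the implied constant does not depend on $X,q,a$.

**Proof.** Since $(cq,d)\le cq$, the series converges absolutely. We have $qn+a>qN\ge X$ and, since $qN<X+q$, also $qn+a\le2qN+q\le2X+3q\le3X$ for large $X$. Put $D=X/K$. For large $X$, $D\ge\sqrt X\geq 2$.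

**Step 1: discard $d>D$.** The purpose is to make the periods in $n$ short compared with $N$. Let $x=c(qn+a)$, so $D\le x\ll_cX$ and $x/D\ll_c K$. As $u$ runs over $[D,x]$, the quantity $x/u$ moves monotonically over $[1,x/D]$. There $s$ has slope $1$ and jumps of size $1$ at integers, so $u\mapsto s(x/u)$ has total variation at most $2x/D$, and it is bounded by $\frac12$. With $A(d)=m(d)-m(D)$, $g(d)=s(x/d)$ and $R=\lfloor x\rfloor$, partial summation gives
$$\Big|\sum_{D<d\le x}\frac{\mu(d)}dg(d)\Big|=\Big|A(R)g(R)-\sum_{D<d<R}A(d)\big(g(d+1)-g(d)\big)\Big|\le2\sup_{u\ge D}|m(u)|\Big(\tfrac12+\tfrac{2x}D\Big)\ll K\sup_{u\ge D}|m(u)|.$$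
By (F1) and $D\ge\sqrt X$ this is $\ll\exp\big((\frac12-\frac1{\sqrt2})c_0\sqrt{\log X}\big)\ll1$. Hence $f(x)=\sum_{d\le D}\frac{\mu(d)}ds(x/d)+O(1)$.

**Step 2: average each $d\le D$.** Let $g=(cq,d)$ and $P=d/g$. Then
$$s\!\left(\frac{c(qn+a)}d\right)=s\!\left(\frac{ca}d+\frac{(cq/g)\,n}P\right)$$
has period $P$ in $n$. Since $(cq/g,P)=1$, its mean over a period is $\frac1P\sum_{j\bmod P}s(\frac{ca}d+\frac jP)=\frac1Ps(\frac{ca}g)=\frac gds(\frac{ca}g)$ by (F4). Breaking $N$ consecutive integers into full periods and fewer than $P$ leftover terms, the average over $N<n\le2N$ is $\frac gds(\frac{ca}g)+O(\frac dN)$.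

**Step 3: collect the errors.** Weighted by $\frac1d$, the errors of Step 2 sum to $\ll\sum_{d\le D}\frac1d\cdot\frac dN\le\frac DN\le\frac{Dq}X=\frac qK\le1$. Extending the main term from $d\le D$ to all $d$ costs $\ll\sum_{d>D}cq/d^2\ll_cq/D\le K^2/X\ll1$. $\square$

Which $a$ should we take? With $c=1$ and $a=q$ every $s$ in $W_1$ is $s(\text{integer})=-\frac12$. Then for squarefree $q$, $W_1(q,q)=-\frac12\prod_{p\nmid q}(1-p^{-2})\prod_{p\mid q}(1-p^{-1})$, which is bounded. We want $s(a/g)$ to change sign with $g$ in step with $\mu(g)$. Take $a=q/4$: for odd $q$ the argument becomes $\frac14\cdot\frac qg$, and $s$ at odd multiples of $\frac14$ is a Dirichlet character. With $\chi_{-4}(n)=1,-1$ for $n\equiv1,3\pmod 4$,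
$$s(n/4)=-\tfrac14\chi_{-4}(n)\quad(n\text{ odd}),\tag{2}$$
since $\{\frac14\}-\frac12=-\frac14$ and $\{\frac34\}-\frac12=\frac14$.

**Theorem 1 (Montgomery).** $E_\Delta(t)=\Omega_\pm(t\sqrt{\log\log t})$.

**Proof.** **Step 1: evaluate $W_1(q,q/4)$ for odd squarefree $q$.** Write each squarefree $d$ uniquely as $d=gbb'$ with $g\mid q$, $b\in\{1,2\}$, $(b',2q)=1$. Then $(q,d)=g$. The sum over $b$ gives $1-\frac14=\frac34$, and the sum over $b'$ gives $C=\prod_{p\nmid2q}(1-p^{-2})\in[\frac6{\pi^2},1]$. With (2) and $\chi_{-4}(q/g)=\chi_{-4}(q)\chi_{-4}(g)$,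
$$W_1(q,\tfrac q4)=\tfrac34C\sum_{g\mid q}\frac{\mu(g)}g\,s\!\left(\frac{q/g}4\right)=-\tfrac3{16}\,C\,\chi_{-4}(q)\prod_{p\mid q}\Big(1-\frac{\chi_{-4}(p)}p\Big).\tag{3}$$

**Step 2: choose $q$ to make the product large, with either sign in front.** Let $y=\frac{c_0}4\sqrt{\log X}$, let $q_0$ be the product of the primes $p\le y$ with $p\equiv3\pmod 4$, and let $q_1=q_0/3$. By (F2) both are at most $4^y\le e^{2y}=K$, and $\chi_{-4}(q_1)=-\chi_{-4}(q_0)$. By (F3),
$$\log\prod_{p\mid q_0}\Big(1+\frac1p\Big)=\sum_{2<p\le y}\frac{1-\chi_{-4}(p)}2\cdot\frac1p+O(1)=\tfrac12\log\log y+O(1),$$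
and omitting $p=3$ changes this by $O(1)$. As $\log y=\frac12\log\log X+O(1)$, the product in (3) is $\asymp\sqrt{\log y}\asymp\sqrt{\log\log X}$ for both $q_0$ and $q_1$.

**Step 3: conclude.** By Lemma 2, the averages of $f$ over two progressions inside $[X,3X]$ have opposite signs and absolute value $\gg\sqrt{\log\log X}$. So $f$ takes a value $\gg\sqrt{\log\log X}$ and a value $\ll-\sqrt{\log\log X}$ in $[X,3X]$, and (1) finishes the proof. $\square$

What changes for a general polygon? A polygon is rational if all its vertices have rational coordinates. In the paper of Imre Bárány, Greg Martin, Eric Naslund and Sinai Robins, "Primitive points in rational polygons" (arXiv:1509.02201, 2015), which is the source of the problem, a domain $\mathcal B$ is called origin-star-shaped if $\lambda\mathcal B\subset\mathcal B$ for all $\lambda\in[0,1]$. The $\Omega_\pm$ statement is known for rational origin-star-shaped polygons, and the conjecture is that it holds for every rational polygon of positive area. It is true.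

**Theorem A.** For every rational polygon $\mathcal A$ of positive area, $E_{\mathcal A}(t)=\Omega_\pm(t\sqrt{\log\log t})$.

Two things change. Seen from the origin, edges now count with signs, and several different functions $f(ct)$ appear at once. We take the signs first.

## Edges seen from the origin, counted with sign

"Polygon" means the closed region bounded by a simple closed polygonal curve. It costs nothing to treat combinations. Let $\mathcal A_1,\dots,\mathcal A_J$ be rational polygons, $w_j\in\mathbb R$, $F=\sum_jw_j1_{\mathcal A_j}$, and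
$$E_F(t)=\sum_{z\in\mathcal P}F(z/t)-\frac6{\pi^2}t^2\int F=\sum_jw_jE_{\mathcal A_j}(t).$$
From here on, implied constants may depend on $F$ and on objects fixed in terms of $F$.

**Definition (edge data).** Let $\mathcal A$ be a rational polygon with vertices $v_1,\dots,v_r$ in counterclockwise order, $v_{r+1}=v_1$, edges $e_i=[v_i,v_{i+1}]$, and $D_i=\det(v_i,v_{i+1})$. If $D_i\ne0$, the line through $e_i$ is rational and misses $0$. So there are a unique form $\ell_i(x,y)=a_ix+b_iy$ with integers $\gcd(a_i,b_i)=1$ and a unique rational $c_i>0$ with $\ell_i=c_i$ on $e_i$. Let $w_i'=(-b_i,a_i)$ and define $L_i>0$ by $v_{i+1}-v_i=\pm L_iw_i'$. For rational $c>0$ put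
$$\beta_c(\mathcal A)=\sum_{i:\,D_i\ne0,\,c_i=c}\operatorname{sgn}(D_i)L_i,\qquad\beta_c=\beta_c(F)=\sum_jw_j\beta_c(\mathcal A_j).$$

Thus $c_i$ is a "lattice distance" of the edge from the origin and $L_i$ its "lattice length". Since $\det((x,y),(-b,a))=ax+by$, we have $D_i=\det(v_i,v_{i+1}-v_i)=\pm L_i\ell_i(v_i)=\pm c_iL_i$, so $|D_i|=c_iL_i$. The shoelace formula $\operatorname{Area}(\mathcal A)=\frac12\sum D_i$ becomes
$$\sum_cc\,\beta_c(F)=2\int F.\tag{4}$$
Only finitely many $\beta_c$ are nonzero.

For $\Delta$ only the edge from $(1,0)$ to $(1,1)$ has $D\ne0$, and $\beta_1=1$. For the square $S=[1,2]\times[0,1]$, which does not contain the origin, the edge from $(2,0)$ to $(2,1)$ has $D=2$, $c=2$, $L=1$. The edge from $(2,1)$ to $(1,1)$ lies on $y=1$ with $D=1$, $c=1$, $L=1$. The edge from $(1,1)$ to $(1,0)$ lies on $x=1$ with $D=-1$, $c=1$, $L=1$. The bottom edge has $D=0$. So $\beta_2=1$ and $\beta_1=1-1=0$: contributions do cancel. Identity (4) reads $2\cdot1=2\operatorname{Area}(S)$.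

**Lemma 3 (reduction).** $\displaystyle E_F(t)=-t\sum_c\beta_cf(ct)+O(t)$ for $t\ge1$.

**Proof.** By linearity let $F=1_{\mathcal A}$. Let $T_i=\operatorname{conv}(0,v_i,v_{i+1})=\bigcup_{0\le\mu\le1}\mu e_i$.

**Step 1: write $1_{\mathcal A}$ as a signed sum of triangles with apex $0$.** Let $z\notin\partial\mathcal A$ lie on none of the lines through $0$ and a nonzero vertex. In particular $z\ne0$. We compute the winding number of $\partial\mathcal A$ about $z$ with the ray $\{\lambda z:\lambda\ge1\}$. The ray contains no vertex. An edge with $D_i=0$ lies in one of the excluded lines, so the ray misses it. If $D_i\ne0$, the ray meets $e_i$ iff $\lambda z\in e_i$ for some $\lambda\ge1$, that is, iff $z\in T_i$. It then meets $e_i$ exactly once, because the line of $e_i$ misses $0$, with $\lambda>1$ because $z\notin\partial\mathcal A$, transversally and at an interior point of $e_i$. The crossing is counted with the sign of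
$$\det(\lambda z,v_{i+1}-v_i)=\det(v_i,v_{i+1}-v_i)=D_i,$$
where the first equality holds because $\lambda z-v_i$ is parallel to the edge. The winding number of a counterclockwise simple closed curve is $1$ inside and $0$ outside, so
$$1_{\mathcal A}(z)=\sum_{D_i\ne0}\operatorname{sgn}(D_i)1_{T_i}(z).$$
For the square $S$ this says: the triangle over the right edge, plus the triangle over the top edge, minus the triangle over the left edge.

**Step 2: pass to primitive points.** Apply Step 1 to $z/t$ with $z\in\mathcal P$. A line through $0$ contains at most two primitive points, so the excluded lines, and the edges lying on lines through $0$, affect $O(1)$ points. An edge $te_i$ on a line missing $0$ contains $O(t)$ lattice points. At each exceptional point both sides are $O(1)$. Hence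
$$\#(t\mathcal A\cap\mathcal P)=\sum_{D_i\ne0}\operatorname{sgn}(D_i)\,\#(tT_i\cap\mathcal P)+O(t).$$

**Step 3: count one triangle by levels of $\ell$.** Drop the index $i$. Let $\mathcal C$ be the cone over $e$, so $tT=\{z\in\mathcal C:\ell(z)\le ct\}$ and $\ell>0$ on $\mathcal C\setminus\{0\}$. Choose $z_0\in\mathbb Z^2$ with $\ell(z_0)=1$. For an integer $j\ge1$ the lattice points with $\ell=j$ are $jz_0+\mathbb Zw'$. The part of $\mathcal C$ at level $j$ is $\frac jce=\{jz_0+\tau w':j\alpha\le\tau\le j\alpha'\}$, where $\alpha<\alpha'$ are rational and $\alpha'-\alpha=L/c$. So the number of lattice points of $\mathcal C$ at level $j$ is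
$$N(j)=\lfloor j\alpha'\rfloor-\lceil j\alpha\rceil+1=\frac Lcj+\rho(j),\qquad\rho(j)=1-\{j\alpha'\}-\{-j\alpha\},$$
and $\rho$ is bounded and periodic. (Example: for the edge from $(1,2)$ to $(-2,2)$ we have $\ell=y$, $c=2$, $L=3$, $w'=(-1,0)$, $z_0=(0,1)$, $\alpha=-\frac12$, $\alpha'=1$, and $N(j)=j+\lfloor j/2\rfloor+1=\frac32j+1-\{\frac j2\}$.)

A lattice point at level $k$ that is divisible by $d$ is $d$ times a lattice point at level $k/d$. So Möbius inversion gives $\sum_{d\mid k}\mu(d)N(k/d)$ primitive points of $\mathcal C$ at level $k\ge1$. Level $0$ contains only the origin, which is not primitive. Summing over $k\le ct$,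
$$\#(tT\cap\mathcal P)=\frac Lc\sum_{k\le ct}\varphi(k)+\sum_{d\le ct}\mu(d)\sum_{j\le ct/d}\rho(j).$$
With $\bar\rho$ the mean of $\rho$, the inner sum is $\bar\rho\,ct/d+O(1)$. So the second term is $\bar\rho\,ct\,m(ct)+O(t)=O(t)$, by $|m|\le1$.

**Step 4: insert Lemma 1.** With $x=ct$, $\#(tT\cap\mathcal P)=\frac3{\pi^2}cL\,t^2-L\,t f(ct)+O(t)$. Summing with signs, the quadratic terms give $\frac3{\pi^2}t^2\sum_cc\beta_c=\frac6{\pi^2}t^2\operatorname{Area}(\mathcal A)$ by (4), and the rest is $-t\sum_c\beta_cf(ct)+O(t)$. $\square$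

For the square, $E_S(t)=-tf(2t)+O(t)$, and the proof of Theorem 1 applies to it verbatim. In general we aim for the following.

**Theorem B (dichotomy).** (i) If $\beta_c(F)=0$ for all $c$, then $E_F(t)=O(t)$ for $t\ge1$. (ii) Otherwise there are $\kappa>0$ and $X_0$ such that for every $X\ge X_0$ the interval $[X,3X]$ contains $t_+,t_-$ with
$$E_F(t_+)\ge\kappa\,t_+\sqrt{\log\log t_+},\qquad E_F(t_-)\le-\kappa\,t_-\sqrt{\log\log t_-}.$$
By (4), case (ii) holds whenever $\int F\ne0$.

Part (i) is Lemma 3. Theorem A is part (ii) with $F=1_{\mathcal A}$, because $\sum_cc\beta_c=2\operatorname{Area}(\mathcal A)>0$ forces some $\beta_c\ne0$. From now on, assume that not all $\beta_c$ vanish.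

Choose an integer $Q\ge1$ with $Qc\in\mathbb Z$ whenever $\beta_c\ne0$, put $t=Q\tau$, and relabel $Qc$ as $c$. Then
$$E_F(Q\tau)=-Q\tau\,G(\tau)+O(\tau),\qquad G(\tau)=\sum_{c\in\mathfrak C}\beta_cf(c\tau),\tag{5}$$
where $\mathfrak C$ is a finite nonempty set of positive integers and all $\beta_c\ne0$. After relabeling, (4) becomes $\sum_{c\in\mathfrak C}c\beta_c=2Q\int F$. Lemma 2 applies to each $c$. With $W(q,a)=\sum_{c\in\mathfrak C}\beta_cW_c(q,a)$,
$$\frac1N\sum_{N<n\le2N}G(qn+a)=W(q,a)+O(1)\tag{6}$$
in the range of that lemma.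

## Two distances at which the offset $q/4$ sees nothing

The natural move is to keep the averages of Theorem 1, with odd squarefree $q$ and $a=q/4$. Take the convex quadrilateral with vertices $(0,0),(1,0),(1,2),(-2,2)$. The edge from $(1,0)$ to $(1,2)$ has $D=2$, $c=1$, $L=2$. The edge from $(1,2)$ to $(-2,2)$ has $D=2+4=6$, $c=2$, $L=3$. The other two edges have $D=0$. So $\beta_1=2$, $\beta_2=3$, the area is $\frac12(2+6)=4$, and $G(\tau)=2f(\tau)+3f(2\tau)$.

Write $d=gbb'$ as in the proof of Theorem 1 and let $\Sigma=C\sum_{g\mid q}\frac{\mu(g)}gs(\frac{q}{4g})$. We found $W_1(q,\frac q4)=\frac34\Sigma$. For $c=2$ we have $(2q,d)=g\,(2,b)$. The terms with $b=1$ contain $s(\frac{2q}{4g})=s(\frac12)=0$, because $q/g$ is odd. The terms with $b=2$ have weight $-\frac14\cdot2=-\frac12$ and contain $s(\frac{2q}{4\cdot2g})=s(\frac q{4g})$. So $W_2(q,\frac q4)=-\frac12\Sigma$, and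
$$W(q,\tfrac q4)=\Big(\tfrac34\beta_1-\tfrac12\beta_2\Big)\Sigma=0\qquad\text{for every odd squarefree }q.$$
By (6) all these averages of $G$ are bounded, although the polygon has positive area. The approach stops exactly here: the coefficient $\frac34\beta_1-\frac12\beta_2$ is a linear form in the edge data unrelated to the area, and it can vanish.

The cause is visible. Multiplying the argument $n/4$ by $c=2$ gives $n/2$, too coarse to see $\chi_{-4}$. The remedy is to start from a finer fraction. Take $a=q/(kM)$, where $k$ is the modulus of an odd character $\chi$ and $M$ is divisible by every $c\in\mathfrak C$. Then $s(cn/(kM))$ still sees $n$ modulo a multiple of $k$. By (F4), its $\chi$-component will turn out to be exactly proportional to $c$. The terms then combine to a multiple of $\sum_cc\beta_c$, which is an area. The cost is that characters other than $\chi$ enter, and the choice of $q$ must keep them bounded.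

## A character adapted to the distances and the offset $q/(kM)$

A character $\chi$ mod $k$ is odd if $\chi(-1)=-1$. It is primitive if it does not come from a smaller modulus. We use this in the form: for every prime $p\mid k$ there is $u\equiv1\pmod{k/p}$ with $(u,k)=1$ and $\chi(u)\ne1$. For example, there are two real primitive characters mod $8$. On the residues $1,3,5,7$ the even one takes the values $1,-1,-1,1$, and the odd one, $\chi_{-8}$, takes the values $1,1,-1,-1$. Both are $-1$ at $u=5\equiv1\pmod4$. A product of primitive characters to pairwise coprime moduli is primitive. We add one more textbook fact.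

- (F5) For $\chi$ primitive mod $k$ and odd, $L(1,\chi)=\frac{i\pi\tau(\chi)}{k^2}\sum_{n=1}^kn\bar\chi(n)$, where $\tau(\chi)$ is the Gauss sum (Davenport, *Multiplicative Number Theory*), and $L(1,\chi)\ne0$.

Let $P_0$ be the product of the odd primes dividing $\prod_{c\in\mathfrak C}c$, let $k=8P_0$, and let $\chi=\chi_8\prod_{p\mid P_0}\left(\frac\cdot p\right)$, where $\chi_8$ is whichever of the two real primitive characters mod $8$ makes $\chi$ odd. Then $\chi$ is a real odd primitive character mod $k$, and every prime dividing any $c\in\mathfrak C$ divides $k$. Since $\sum_{n\bmod k}\chi(n)=0$, (F5) gives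
$$B:=\sum_{n\bmod k}\chi(n)s(n/k)=\frac1k\sum_{n=1}^kn\chi(n)\ne0.$$
Let $M\ge1$ be an integer all of whose prime factors divide $k$. It will be chosen later.

**Lemma 4.** Let $c'\ge1$ be an integer all of whose primes divide $k$, and let $J(c')=\sum_{n\bmod kM}\chi(n)s\big(\frac{c'n}{kM}\big)$. Then $J(c')=c'B$ if $c'\mid M$, and $J(c')=0$ otherwise.

**Proof.** **Step 1: the case $c'\mid M$.** Let $M=c'M'$. The summand depends on $n$ mod $kM'$, and each class mod $kM'$ occurs $c'$ times mod $kM$. Write $n=r+kj$ with $r\bmod k$ and $j\bmod M'$. By (F4),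
$$J(c')=c'\sum_{r\bmod k}\chi(r)\sum_{j\bmod M'}s\Big(\frac r{kM'}+\frac j{M'}\Big)=c'\sum_{r\bmod k}\chi(r)s\Big(\frac rk\Big)=c'B.$$

**Step 2: the case $c'\nmid M$.** Primitivity should force the sum to vanish. Put $c''=c'/(c',M)>1$ and $M''=M/(c',M)$. These are coprime, and $J(c')=(c',M)\sum_{n\bmod kM''}\chi(n)s(\frac{c''n}{kM''})$. Take a prime $p\mid c''$. Then $p\mid k$ and $p\nmid M''$. The shift $n\mapsto n+\frac kpM''j$ changes the argument of $s$ by the integer $c''j/p$. We may therefore average over $j\bmod p$, which replaces $\chi(n)$ by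
$$\frac1p\sum_{j\bmod p}\chi\Big(n+\frac kpM''j\Big)=\frac1p\sum_{j\bmod p}\chi\Big(n+\frac kpj\Big),$$
because $M''j$ runs over all residues mod $p$. The last sum runs over the residues mod $k$ congruent to $n$ mod $k/p$. Take $u\equiv1\pmod{k/p}$ with $(u,k)=1$ and $\chi(u)\ne1$. Multiplication by $u$ permutes these residues, so the sum equals $\chi(u)$ times itself, hence is $0$. $\square$

**Step A: separate $q$ from $\mathfrak C$ in $W$.** Let $q$ be squarefree and coprime to $k$, and put $a=q/(kM)$. Write each squarefree $d$ uniquely as $d=gbb'$ with $g\mid q$, $b$ a squarefree divisor of $k$, and $(b',kq)=1$. All primes of $c$ divide $k$, so $(cq,d)=g\,(c,b)$. The sum over $b'$ is $C_q=\prod_{p\nmid kq}(1-p^{-2})\in[\frac6{\pi^2},1]$, and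
$$W(q,a)=C_q\sum_{g\mid q}\frac{\mu(g)}g\,h\Big(\frac qg\Big),\qquad h(n)=\sum_{b\mid k}\frac{\mu(b)}{b^2}\sum_{c\in\mathfrak C}\beta_c\,(c,b)\,s\Big(\frac c{(c,b)}\cdot\frac n{kM}\Big).$$
The function $h$ is real, does not depend on $q$, and has period $kM$.

**Step B: turn the sum over $g$ into Euler products.** Each $q/g$ is a unit mod $kM$. On $(\mathbb Z/kM)^*$ expand $h=\sum_\psi\hat h(\psi)\psi$ over the characters mod $kM$, where $\hat h(\psi)=\frac1{\varphi(kM)}\sum_{n}h(n)\bar\psi(n)$. Since $\psi(q/g)=\psi(q)\bar\psi(g)$,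
$$W(q,a)=C_q\sum_\psi\hat h(\psi)\,\psi(q)\prod_{p\mid q}\Big(1-\frac{\bar\psi(p)}p\Big).\tag{7}$$

**Step C: compute the coefficient of $\chi$.** Regard $\chi$ as a character mod $kM$. It vanishes exactly off the units mod $kM$, since every prime of $M$ divides $k$. As $\chi$ is real,
$$\hat h(\chi)=\frac1{\varphi(kM)}\sum_{n\bmod kM}h(n)\chi(n)=\frac1{\varphi(kM)}\sum_{b\mid k}\frac{\mu(b)}{b^2}\sum_{c\in\mathfrak C}\beta_c\,(c,b)\,J\Big(\frac c{(c,b)}\Big).$$
By Lemma 4, $(c,b)J\big(\frac c{(c,b)}\big)$ is $cB$ if $\frac c{(c,b)}\mid M$, and $0$ otherwise. The condition means $c\mid Mb$: indeed $c\mid Mb$ iff $\frac c{(c,b)}\mid M\frac b{(c,b)}$, and $\frac c{(c,b)}$, $\frac b{(c,b)}$ are coprime. Therefore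
$$\hat h(\chi)=\frac B{\varphi(kM)}\sum_{b\mid k}\frac{\mu(b)}{b^2}\,\theta(Mb),\qquad\theta(m):=\sum_{c\in\mathfrak C,\,c\mid m}c\,\beta_c.\tag{8}$$

Test this on the quadrilateral with $\beta_1=2$, $\beta_2=3$. Here $k=8$, $\chi=\chi_{-8}$, $B=\frac18(1+3-5-7)=-1$, $\theta(1)=2$, and $\theta(m)=2+6=8$ for even $m$. With $M=1$ the sum in (8) is $2-\frac84=0$, the same failure as before. With $M=2$ it is $8-\frac84=6$, so $\hat h(\chi)=-\frac68=-\frac34$. As a direct check,
$$h(n)=2s(\tfrac n{16})+3s(\tfrac n8)-\tfrac14\big(2s(\tfrac n{16})+6s(\tfrac n{16})\big)=3s(\tfrac n8).$$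
On $n\equiv1,3,5,7\pmod 8$ this takes the values $-\frac98,-\frac38,\frac38,\frac98$, so $h=-\frac34\chi_{-8}-\frac38\chi_{-4}$. The coefficient of $\chi_{-8}$ agrees, and a second character is present.

## Choosing $M$ so that the coefficient of $\chi$ is not zero

**Lemma 5.** There is an integer $M\ge1$, all of whose primes divide $k$, for which $\hat h(\chi)\ne0$.

**Proof.** **Step 1: the case $\int F\ne0$, which suffices for Theorem A.** Take $M=\operatorname{lcm}(\mathfrak C)$. Then $\theta(Mb)=\sum_{c\in\mathfrak C}c\beta_c=2Q\int F\ne0$ for every $b$, and (8) gives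
$$\hat h(\chi)=\frac{B}{\varphi(kM)}\cdot2Q\int F\cdot\prod_{p\mid k}(1-p^{-2})\ne0.$$

**Step 2: the general case.** If $\int F=0$, the choice $M=\operatorname{lcm}(\mathfrak C)$ gives $0$. For instance, $\beta_1=2$, $\beta_2=-1$ has $\theta(1)=2$ and $\theta(2)=0$, so $M=2$ fails while $M=1$ gives the sum $2-\frac04=2$. We choose $M$ so that the term $b=1$ dominates. The value $\theta(m)$ depends only on $(m,\operatorname{lcm}(\mathfrak C))$. So among the integers $m\ge1$ all of whose primes divide $k$, $|\theta(m)|$ attains a maximum. Let $M$ be a maximizer. For $c_1=\min\mathfrak C$ the only $c\in\mathfrak C$ dividing $c_1$ is $c_1$ itself, so $\theta(c_1)=c_1\beta_{c_1}\ne0$ and the maximum is positive. For $b\mid k$ the primes of $Mb$ divide $k$, hence $|\theta(Mb)|\le|\theta(M)|$ and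
$$\Big|\sum_{b\mid k}\frac{\mu(b)}{b^2}\theta(Mb)\Big|\ge|\theta(M)|\Big(1-\sum_{b\ge2}\frac1{b^2}\Big)=|\theta(M)|\Big(2-\frac{\pi^2}6\Big)>0.$$
By (8), $\hat h(\chi)\ne0$. $\square$

Fix such an $M$. It depends only on $F$.

## Primes with $\chi(p)=-1$ isolate $\chi$ and finish the proof

We prove Theorem B(ii), and with it Theorem A.

**Step 1: choose $q$.** As in Theorem 1, $q$ should be built from primes with $\chi(p)=-1$, so that the Euler product of $\chi$ in (7) grows. Let $X$ be large, $K=\exp(\frac12c_0\sqrt{\log X})$, $y=\frac{c_0}4\sqrt{\log X}$, so $\log y=\frac12\log\log X+O(1)$. Put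
$$q_0=\prod_{p\le y,\ \chi(p)=-1}p,\qquad q_1=\frac{q_0}{p_1},$$
where $p_1$ is the least prime with $\chi(p_1)=-1$. It exists because $\chi(k-1)=-1$, so some prime factor of $k-1$ qualifies. For large $X$ we have $p_1\le y$. Both $q_0,q_1$ are squarefree, coprime to $k$, and at most $4^y\le e^{2y}=K$ by (F2). Also $\chi(q_1)=-\chi(q_0)$.

**Step 2: estimate every Euler product in (7).** Let $q\in\{q_0,q_1\}$ and let $\psi$ be a character mod $kM$. Passing from $q_0$ to $q_1$ removes one fixed factor of absolute value in $[\frac12,\frac32]$. For $p\nmid k$ the number $\frac{1-\chi(p)}2$ is $1$ if $\chi(p)=-1$ and $0$ otherwise. Expanding the logarithm with an error $O(\sum p^{-2})=O(1)$,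
$$\log\Big|\prod_{p\mid q}\Big(1-\frac{\bar\psi(p)}p\Big)\Big|=-\frac12\operatorname{Re}\sum_{p\le y,\,p\nmid k}\frac{\bar\psi(p)}p+\frac12\operatorname{Re}\sum_{p\le y,\,p\nmid k}\frac{\chi\bar\psi(p)}p+O(1).$$
Now apply (F3). If $\psi=\chi$, then $\bar\psi=\chi$ is not principal and $\chi\bar\psi=\chi^2$ is, so the right side is $+\frac12\log\log y+O(1)$. If $\psi$ is principal, it is $-\frac12\log\log y+O(1)$. For every other $\psi$, neither $\bar\psi$ nor $\chi\bar\psi$ is principal, and it is $O(1)$. So for each $\psi\ne\chi$ the product is $O(1)$, while for $\psi=\chi$ it is the positive number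
$$\prod_{p\mid q}\Big(1+\frac1p\Big)\asymp\sqrt{\log y}\asymp\sqrt{\log\log X}.$$

**Step 3: read off $W$.** There are $\varphi(kM)$ characters with fixed coefficients. So (7) with $a=q/(kM)\in(0,q]$ gives
$$W\Big(q,\frac q{kM}\Big)=\chi(q)\,\hat h(\chi)\,C_q\prod_{p\mid q}\Big(1+\frac1p\Big)+O(1).$$
Here $\hat h(\chi)$ is a fixed nonzero real number ($h$ and $\chi$ are real), $C_q\ge6/\pi^2$, and $\chi(q_0)=-\chi(q_1)$. So there is $\kappa_1>0$ such that for all large $X$ one of $W(q_0,\frac{q_0}{kM})$, $W(q_1,\frac{q_1}{kM})$ is $\ge\kappa_1\sqrt{\log\log X}$ and the other is $\le-\kappa_1\sqrt{\log\log X}$.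

**Step 4: return to $E_F$.** By (6), up to $O(1)$ these two numbers are averages of values $G(\tau)$ with $\tau\in[X,3X]$. An average is at most the largest value and at least the smallest, so for large $X$ there are $\tau_\pm\in[X,3X]$ with
$$G(\tau_-)\ge\tfrac{\kappa_1}2\sqrt{\log\log X},\qquad G(\tau_+)\le-\tfrac{\kappa_1}2\sqrt{\log\log X}.$$
By (5), $t_\pm=Q\tau_\pm\in[QX,3QX]$ satisfy
$$E_F(t_+)\ge\tfrac{\kappa_1}2t_+\sqrt{\log\log X}-O(t_+),\qquad E_F(t_-)\le-\tfrac{\kappa_1}2t_-\sqrt{\log\log X}+O(t_-).$$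
Since $\log\log X\sim\log\log t_\pm$ and $X$ was arbitrary, we may rename $QX$ as $X$. Theorem B(ii) follows with any $0<\kappa<\kappa_1/2$. Taking $F=1_{\mathcal A}$ with $\operatorname{Area}(\mathcal A)>0$ proves Theorem A. $\square$

## Holes, unions, and comparing two polygons

Theorem B also covers polygons with holes and finite unions of rational polygons. Such a set is, up to boundaries, a combination of rational polygons, and boundary segments carry only $O(t)$ primitive points by Step 2 of Lemma 3.

It also compares two polygons. With $F=1_{\mathcal A}-\lambda1_{\mathcal A'}$ it says that $E_{\mathcal A}-\lambda E_{\mathcal A'}$ is either $O(t)$ or $\Omega_\pm(t\sqrt{\log\log t})$, the former exactly when $\beta_c(\mathcal A)=\lambda\beta_c(\mathcal A')$ for all $c$. The square $S=[1,2]\times[0,1]$ and the triangle with vertices $(0,0),(2,0),(2,1)$ both have $\beta_2=1$ and all other $\beta_c=0$. So their errors agree up to $O(t)$, although each of them is $\Omega_\pm(t\sqrt{\log\log t})$. By contrast, let $T'$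 be this triangle and take $F=2\cdot1_\Delta-1_{T'}$. Then $\int F=1-1=0$, but $\beta_1=2$ and $\beta_2=-1$, so $2E_\Delta-E_{T'}$ is $\Omega_\pm(t\sqrt{\log\log t})$. This is the case where Step 2 of Lemma 5 is needed.

The argument makes no claim that the value of $\kappa$ or the order $t\sqrt{\log\log t}$ is optimal.
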